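
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{No separable $C^*$-algebra is complementary universal\\ for the separable exact $C^*$-algebras}


\begin{abstract}
A $C^*$-algebra $A$ is complementary universal for a class of unital $C^*$-algebras if the identity map of every member $B$ of the class factors as $B\to A\to B$ through unital completely positive maps. We show that no separable $C^*$-algebra is complementary universal for the separable unital exact $C^*$-algebras. The obstruction is a one-parameter family $(B_\theta)_{0\le\theta<1}$ of separable exact algebras, twisted by the center of an integral Heisenberg group on which $SL_2(\mathbb Z)$ acts: relative property~(T) makes every separable $A$ fail for all but countably many $\theta$. The least density character of a complementary universal algebra is exactly $2^{\aleph_0}$. A variant of the family with $SL_3(\mathbb Z)$ in place of $SL_2(\mathbb Z)$ gives the same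 conclusion for completely bounded factorizations through separable operator spaces.
\end{abstract}

\section{The question and the results}

\subsection{Complementary universality}

We work with (nonzero) unital $C^*$-algebras and unital completely positive (u.c.p.) maps.

\begin{definition}
A $C^*$-algebra $A$ is \emph{complementary universal} for a class $\mathcal C$ of $C^*$-algebras if for every $B\in\mathcal C$ there are u.c.p.\ maps $\psi\colon B\to A$ and $\varphi\colon A\to B$ with $\varphi\psi=\mathrm{id}_B$.
\end{definition}

In other words, every member of $\mathcal C$ is a retract of $A$ in the category of u.c.p.\ maps. The map $\psi$ is then a completely isometric embedding of $B$ as an operator system, and $\psi\varphi$ is a u.c.p.\ projection of $A$ onto the copy of $B$. This asks for less than a subalgebra with a conditional expectation, since $\psi$ need not be multiplicative.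

Two classes have separable complementary universal algebras. By a theorem of Kirchberg, every separable $C^*$-algebra that is not of type~I is complementary universal for the separable nuclear $C^*$-algebras. And the full group $C^*$-algebra $C^*\mathbb F_\infty$ of the free group on countably many generators is complementary universal for the separable $C^*$-algebras with the lifting property, which means that every u.c.p.\ map from the algebra into a quotient $D/J$ lifts to a u.c.p.\ map into $D$. The second fact takes one line: a separable unital $B$ is generated by countably many unitaries, so there is a surjective homomorphism $\varphi\colon C^*\mathbb F_\infty\to B$, and the lifting property supplies a u.c.p.\ lift $\psi$ of $\mathrm{id}_B$.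

Recall that $B$ is \emph{exact} if the functor of minimal tensor product with $B$ preserves short exact sequences. Nuclear algebras are exact. The question, raised by Ozawa~\cite{Ozawa}, is whether there is a separable $C^*$-algebra that is complementary universal for the separable exact $C^*$-algebras. No countable family of exact algebras can rule this out:

\begin{proposition}\label{prop:sum}
Let $(B_i)_{i\in J}$ be a nonempty family of separable unital $C^*$-algebras, and let
\[
A=\mathbb C1+c_0\text{-}\bigoplus_{i\in J}B_i\ \subset\ \prod_{i\in J}B_i .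
\]
For each $i$ there are u.c.p.\ maps $\psi_i\colon B_i\to A$ and $\varphi_i\colon A\to B_i$ with $\varphi_i\psi_i=\mathrm{id}$. The density character of $A$ is at most $\max(|J|,\aleph_0)$, and if all $B_i$ are exact, then $A$ is exact.
\end{proposition}

Here the \emph{density character} of a metric space is the least cardinality of a dense subset.

\begin{proof}
Choose a state $\omega_i$ of $B_i$. Let $\psi_i(b)$ have $i$-th coordinate $b$ and every other coordinate $\omega_i(b)1$. With $\iota_i$ the inclusion of the $i$-th summand,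
$\psi_i(b)=\omega_i(b)1+\iota_i(b-\omega_i(b)1)\in A$. The map $\psi_i$ is u.c.p.\ because each coordinate is. If $\varphi_i$ is the $i$-th coordinate projection, then $\varphi_i\psi_i=\mathrm{id}$.

For finite $F\subset J$ put $A_F=\mathbb C1+\bigoplus_{i\in F}B_i$. The $A_F$ form a directed family of separable algebras whose union is dense in $A$, which gives the bound on the density character. If $F\ne J$, then $A_F\cong\mathbb C\oplus\bigoplus_{i\in F}B_i$; if $F=J$, then $A_F=\bigoplus_{i\in F}B_i$. Finite direct sums and inductive limits of exact algebras are exact, so $A$ is exact if all $B_i$ are.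
\end{proof}

A negative answer therefore needs an uncountable family, whose members are kept apart in a way that a separable algebra cannot accommodate. Here is the family.

\subsection{The algebras and the theorems}

For $n\ge1$ and a commutative ring $R$ put
\[
M(g,u,v,c)=\begin{pmatrix}1&u&c\\0&g&v\\0&0&1\end{pmatrix},\qquad
\Gamma_n(R)=\bigl\{M(g,u,v,c): g\in SL_n(R),\ u\in R^{1\times n},\ v\in R^{n\times1},\ c\in R\bigr\}.
\]
Multiplying matrices,
\begin{equation}\label{eq:mult}
M(g,u,v,c)\,M(g',u',v',c')=M(gg',\,u'+ug',\,v+gv',\,c+c'+uv').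
\end{equation}
So $H_n(R)=\{M(1,u,v,c)\}$ is a normal subgroup, the Heisenberg group, and $\Gamma_n(R)=SL_n(R)\ltimes H_n(R)$, where $g\in SL_n(R)$ is identified with $M(g,0,0,0)$. By \eqref{eq:mult},
\begin{equation}\label{eq:conj}
g\,M(1,u,v,c)\,g^{-1}=M(1,\,ug^{-1},\,gv,\,c),
\end{equation}
and the elements $M(1,0,0,c)$ are central in $\Gamma_n(R)$. Write $\Gamma_n=\Gamma_n(\mathbb Z)$, $\Lambda_n=SL_n(\mathbb Z)$, $z=M(1,0,0,1)$ and $Z=\langle z\rangle\cong\mathbb Z$.

For $\theta\in[0,1)$ let $\chi_\theta(z^c)=e^{2\pi i\theta c}$, and let $\phi_\theta$ be $\chi_\theta$ on $Z$ and $0$ on $\Gamma_n\setminus Z$. The function $\phi_\theta$ is positive definite: the matrices $[\phi_\theta(s^{-1}t)]$ are block diagonal along the cosets of $Z$, with blocks $[\overline{\chi_\theta(x)}\chi_\theta(y)]\ge0$. Let $(\pi_\theta,K_\theta,\xi_\theta)$ be its GNS triple, that is, a unitary representation with cyclic vector $\xi_\theta$ such that $\langle\pi_\theta(\gamma)\xi_\theta,\xi_\theta\rangle=\phi_\theta(\gamma)$. Put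
\[
B^{(n)}_\theta=C^*(\pi_\theta(\Gamma_n)),\qquad \tau_\theta=\langle\,\cdot\,\xi_\theta,\xi_\theta\rangle .
\]
This is a separable unital $C^*$-algebra with a state; informally, it is a reduced group $C^*$-algebra of $\Gamma_n$ in which the central element $z$ has been specialized to the scalar $e^{2\pi i\theta}$.

\begin{theorem}\label{thm:main}
Each $B_\theta^{(2)}$ is separable, unital and exact. Let $A$ be a separable $C^*$-algebra, unital or not, or a separable operator system. The set of $\theta\in[0,1)$ for which there are completely positive maps $\psi\colon B^{(2)}_\theta\to A$ and $\varphi\colon A\to B^{(2)}_\theta$ with $\varphi\psi=\mathrm{id}$ is countable. Hence no separable $C^*$-algebra is complementary universal for the separable unital exact $C^*$-algebras.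
\end{theorem}

\begin{theorem}\label{thm:sharp}
\textup{(a)} If $A$ is complementary universal for the separable unital exact $C^*$-algebras, then its density character is at least $2^{\aleph_0}$. This value is attained, even by an exact $A$.

\textup{(b)} For every countable set of separable unital exact $C^*$-algebras there is one separable unital exact $C^*$-algebra through which all their identity maps factor by u.c.p.\ maps. So ``countable'' in Theorem~\textup{\ref{thm:main}} is optimal.

\textup{(c)} For irrational $\theta$ the algebra $B_\theta^{(2)}$ is simple and has a tracial state. Hence Theorem~\textup{\ref{thm:main}} already holds for simple algebras with a tracial state: no separable $C^*$-algebra is complementary universal for the simple separable unital exact $C^*$-algebras with a tracial state.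
\end{theorem}

\begin{theorem}\label{thm:cb}
Each $B^{(3)}_\theta$ is exact. For every separable operator space $E$, the set of $\theta\in[0,1)$ for which there are completely bounded maps $\psi\colon B_\theta^{(3)}\to E$ and $\varphi\colon E\to B_\theta^{(3)}$ with $\varphi\psi=\mathrm{id}$ is countable.
\end{theorem}

So, for the family with $n=3$, positivity, unitality and any uniform norm bound can all be dropped.

Part (b) of Theorem~\ref{thm:sharp} is Proposition~\ref{prop:sum} with $J$ countable. Section~\ref{sec:fun} turns maps between the algebras into functions on $\Gamma_n$ and shows on $n=1$, the case of two generating unitaries, what the argument gives and what is missing. Section~\ref{sec:T} adds relative property~(T) and proves Theorem~\ref{thm:main}; Section~\ref{sec:sharp} completes Theorem~\ref{thm:sharp}; Section~\ref{sec:cb} proves Theorem~\ref{thm:cb}.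

\section{From maps to functions}\label{sec:fun}

\subsection{The trace}

\begin{lemma}\label{lem:trace}
For all $n\ge1$: $\tau_\theta$ is a faithful tracial state on $B_\theta^{(n)}$, and $\pi_\theta(z)=\chi_\theta(z)1$.
\end{lemma}

\begin{proof}
If $\gamma\gamma'\in Z$, then, $Z$ being central, $\gamma'\gamma=\gamma'(\gamma\gamma')\gamma'^{-1}=\gamma\gamma'$. By symmetry $\phi_\theta(\gamma\gamma')=\phi_\theta(\gamma'\gamma)$ for all $\gamma,\gamma'$, and linearity and continuity give the trace property. If $\tau_\theta(a^*a)=0$ and $b\in B_\theta^{(n)}$, then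
\[
\|ab\xi_\theta\|^2=\tau_\theta(b^*a^*ab)=\tau_\theta(abb^*a^*)\le\|b\|^2\tau_\theta(aa^*)=\|b\|^2\tau_\theta(a^*a)=0,
\]
so $a=0$ because $\xi_\theta$ is cyclic. Finally,
$\langle\pi_\theta(z)\pi_\theta(\gamma)\xi_\theta,\pi_\theta(\gamma')\xi_\theta\rangle=\phi_\theta(\gamma'^{-1}\gamma z)=\chi_\theta(z)\phi_\theta(\gamma'^{-1}\gamma)$.
\end{proof}

\subsection{The function of a map}

Two algebras $B_\theta$ and $B_{\theta'}$ are generated by images of the same group, so a map $T\colon B_\theta\to B_{\theta'}$ can be compared with the assignment $\pi_\theta(\gamma)\mapsto\pi_{\theta'}(\gamma)$. The trace makes this comparison into one scalar function.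

\begin{lemma}\label{lem:f}
Let $T\colon B^{(n)}_\theta\to B^{(n)}_{\theta'}$ be completely bounded and put
\[
f(\gamma)=\tau_{\theta'}\bigl(\pi_{\theta'}(\gamma)^*\,T(\pi_\theta(\gamma))\bigr),\qquad \gamma\in\Gamma_n .
\]
\begin{enumerate}
\item[(i)] $|f(\gamma)-1|\le\|T(\pi_\theta(\gamma))-\pi_{\theta'}(\gamma)\|$.
\item[(ii)] $f(\gamma z^c)=\zeta^cf(\gamma)$ for $c\in\mathbb Z$, where $\zeta=e^{2\pi i(\theta-\theta')}$. In particular $\zeta\ne1$ if $\theta\neq\theta'$.
\item[(iii)] There are a Hilbert space $\mathcal H$ and maps $P,Q\colon\Gamma_n\to\mathcal H$ with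
$f(s^{-1}t)=\langle P(t),Q(s)\rangle$ and $\sup\|P\|\cdot\sup\|Q\|\le\|T\|_{cb}$.
\item[(iv)] If $T$ is completely positive, then one can take $P=Q$, so $f$ is positive definite.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\pi=\pi_\theta$, $\pi'=\pi_{\theta'}$, $\tau'=\tau_{\theta'}$, $\xi'=\xi_{\theta'}$.

(i) $f(\gamma)-1=\tau'\bigl(\pi'(\gamma)^*(T(\pi(\gamma))-\pi'(\gamma))\bigr)$, and $\tau'$ is a state.

(ii) By Lemma~\ref{lem:trace}, replacing $\gamma$ by $\gamma z^c$ multiplies $\pi(\gamma)$ by $\chi_\theta(z^c)$ and $\pi'(\gamma)^*$ by $\overline{\chi_{\theta'}(z^c)}$. Since $\theta,\theta'\in[0,1)$, $\zeta=1$ only for $\theta=\theta'$.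

(iii), (iv) By the Wittstock--Haagerup--Paulsen theorem, $T(x)=V^*\sigma(x)W$ for a $*$-representation $\sigma$ of $B_\theta^{(n)}$ and operators $V,W$ with $\|V\|\|W\|=\|T\|_{cb}$; if $T$ is completely positive, Stinespring's theorem gives this with $V=W$. By the trace property,
\[
f(s^{-1}t)=\tau'\bigl(\pi'(t)^*\pi'(s)\,T(\pi(s)^*\pi(t))\bigr)
=\tau'\bigl(\pi'(s)V^*\sigma(\pi(s))^*\sigma(\pi(t))W\pi'(t)^*\bigr)=\langle P(t),Q(s)\rangle
\]
with $P(t)=\sigma(\pi(t))W\pi'(t)^*\xi'$ and $Q(s)=\sigma(\pi(s))V\pi'(s)^*\xi'$, and $\|P(t)\|\le\|W\|$, $\|Q(s)\|\le\|V\|$.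
\end{proof}

\subsection{The case $n=1$: what is gained and what is missing}\label{sec:n1}

The group $\Gamma_1=H_1(\mathbb Z)$ is generated by $a=M(1,1,0,0)$ and $b=M(1,0,1,0)$. By \eqref{eq:mult}, $ab=ba\,z$, so $B^{(1)}_\theta$ is generated by two unitaries $\pi_\theta(a),\pi_\theta(b)$ with $\pi_\theta(a)\pi_\theta(b)=e^{2\pi i\theta}\pi_\theta(b)\pi_\theta(a)$.

Suppose first that a u.c.p.\ map $T\colon B^{(1)}_\theta\to B^{(1)}_{\theta'}$ sends $\pi_\theta(a)$ and $\pi_\theta(b)$ exactly to $\pi_{\theta'}(a)$ and $\pi_{\theta'}(b)$. Then $f$ is positive definite with $f(e)=f(a)=f(b)=1$. Write $f(\gamma)=\langle\rho(\gamma)\eta,\eta\rangle$ with $\rho$ a unitary representation and $\|\eta\|=1$. From $\|\rho(a)\eta-\eta\|^2=2-2\,\mathrm{Re}f(a)=0$, and likewise for $b$, the vector $\eta$ is fixed by $a$ and $b$, hence by their commutator $z$. But $f(z)=\zeta$. So $\zeta=1$ and $\theta=\theta'$: \emph{the parameter is read off from a commutator.}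

Now suppose only that $T$ sends the two generators to within $\varepsilon$ of their counterparts. Then $\|\rho(a)\eta-\eta\|$ and $\|\rho(b)\eta-\eta\|$ are at most $\sqrt{2\varepsilon}$, and $z=a^{-1}b^{-1}ab$ gives $|\zeta-1|\le\|\rho(z)\eta-\eta\|\le4\sqrt{2\varepsilon}$. This says only that $\theta$ and $\theta'$ are close modulo~$1$, which does not isolate $\theta$. To force $\zeta=1$ one wants a bound on $\zeta^c-1$ for \emph{all} $c$:

\begin{lemma}\label{lem:zeta}
If $|\zeta|=1$ and $|1-\zeta^c|\le1$ for all $c\ge1$, then $\zeta=1$.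
\end{lemma}

\begin{proof}
$|1-\zeta^c|^2=2-2\,\mathrm{Re}\,\zeta^c$, so $\mathrm{Re}\,\zeta^c\ge\frac12$ for all $c\ge1$. If $\zeta\ne1$, then $\frac1N\sum_{c=1}^N\zeta^c\to0$, a contradiction.
\end{proof}

Since $z^c$ is the commutator of $a^c$ and $b$, it would suffice to know that $\|\rho(a^c)\eta-\eta\|$ and $\|\rho(b)\eta-\eta\|$ are at most $\frac14$ for all $c\ge1$. But the triangle inequality gives only $\|\rho(a^c)\eta-\eta\|\le c\sqrt{2\varepsilon}$. For $n=1$ no bound that is uniform in $c$ can follow from almost invariance under finitely many elements: it would lead, as in Section~\ref{sec:T}, to the conclusion of Theorem~\ref{thm:main} for the family $B^{(1)}_\theta$. But $H_1(\mathbb Z)$ is nilpotent, hence amenable, so $B^{(1)}_\theta$ is a quotient of the nuclear algebra $C^*(H_1(\mathbb Z))$ and is nuclear; by Kirchberg's theorem one separable algebra is complementary universal for all the $B^{(1)}_\theta$. What is needed is a mechanism by which a vector almost fixed by \emph{finitely many} elements is uniformly almost fixed by an \emph{infinite} subgroup.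 This is relative property~(T), and it is the reason for letting $SL_2(\mathbb Z)$ act. The action must not destroy exactness; that comes first.

\subsection{Crossed product structure and exactness}

A discrete group is exact if its reduced $C^*$-algebra is exact.

\begin{proposition}\label{prop:exact}
Let $N_\theta=C^*(\pi_\theta(H_n(\mathbb Z)))$, and let $\Lambda_n$ act on $N_\theta$ by $\alpha_l=\mathrm{Ad}\,\pi_\theta(l)$. Then $N_\theta$ is nuclear and $B^{(n)}_\theta\cong N_\theta\rtimes_{\alpha,r}\Lambda_n$. For $n=2,3$ the algebra $B^{(n)}_\theta$ is exact.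
\end{proposition}

\begin{proof}
Write $H=H_n(\mathbb Z)$, $\Lambda=\Lambda_n$ and drop $\theta$ from $\pi,\xi,\tau,K$. Since $H$ is nilpotent, hence amenable, $N_\theta$ is a quotient of the nuclear algebra $C^*(H)$ and so is nuclear. As $H$ is normal in $\Gamma_n$, each $\alpha_l$ preserves $N_\theta$.

Let $K_e$ be the closed span of $\pi(H)\xi$; it is invariant under $N_\theta$. The subspaces $\pi(l)K_e$, $l\in\Lambda$, are mutually orthogonal, because $\langle\pi(l'h')\xi,\pi(lh)\xi\rangle=\phi_\theta(h^{-1}l^{-1}l'h')$ is nonzero only if $h^{-1}l^{-1}l'h'\in Z\subset H$, that is, only if $l=l'$. They span a dense subspace of $K$ because $\xi$ is cyclic and $\Gamma_n=\Lambda H$. And $N_\theta$ acts faithfully on $K_e$: if $a|_{K_e}=0$, then $\tau(a^*a)=\|a\xi\|^2=0$, so $a=0$ by Lemma~\ref{lem:trace}.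

The unitary $K\to K_e\otimes\ell^2\Lambda$, $\pi(l)\eta\mapsto\eta\otimes\delta_l$ ($\eta\in K_e$), carries $\pi(s)$, $s\in\Lambda$, to $1\otimes\lambda_s$. Since $a\pi(l)\eta=\pi(l)\alpha_{l^{-1}}(a)\eta$, it carries $a\in N_\theta$ to the operator $\eta\otimes\delta_l\mapsto\alpha_{l^{-1}}(a)\eta\otimes\delta_l$. This is the regular covariant representation built from the faithful representation of $N_\theta$ on $K_e$, and $B^{(n)}_\theta$ is generated by $N_\theta$ and $\pi(\Lambda)$. Hence $B^{(n)}_\theta\cong N_\theta\rtimes_{\alpha,r}\Lambda$.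

The group $SL_2(\mathbb Z)$ is exact because it is virtually free, and $SL_3(\mathbb Z)$ is exact because countable linear groups are exact \cite{GHW}. Reduced crossed products of exact $C^*$-algebras by exact groups are exact (\cite{KW}; \cite[Ch.~10]{BO}).
\end{proof}

\section{Relative property (T) and the proof of Theorem \ref{thm:main}}\label{sec:T}

\subsection{Counting}

The following lemma reduces Theorem~\ref{thm:main} to a statement about maps \emph{between} the $B_\theta$. The auxiliary algebra $A$ enters only through its density character.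

\begin{lemma}\label{lem:count}
Let $(B_\theta)_{\theta\in\Theta}$ be unital $C^*$-algebras, $S$ a finite set, $x_{\theta}=(x_{\theta,s})_{s\in S}\in B_\theta^S$ and $\kappa_0>0$. Assume that whenever $T\colon B_\theta\to B_{\theta'}$ is completely positive with $\|T(x_{\theta,s})-x_{\theta',s}\|\le\kappa_0$ for all $s\in S$, then $\theta=\theta'$. Let $A$ be a $C^*$-algebra or an operator system whose density character is at most an infinite cardinal $\mathfrak m$. Then the set $I$ of all $\theta$ for which $\mathrm{id}_{B_\theta}$ factors as $\varphi_\theta\psi_\theta$ with completely positive maps $\psi_\theta\colon B_\theta\to A$, $\varphi_\theta\colon A\to B_\theta$ has cardinality at most $\mathfrak m$.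
\end{lemma}

\begin{proof}
Fix maps $\psi_\theta,\varphi_\theta$ for each $\theta\in I$. Completely positive maps are bounded, so $I=\bigcup_{C\in\mathbb N,\,C\ge1}I_C$ with $I_C=\{\theta\in I:\|\varphi_\theta\|\le C\}$. Let $\theta,\theta'\in I_C$ satisfy $\|\psi_\theta(x_{\theta,s})-\psi_{\theta'}(x_{\theta',s})\|\le\kappa_0/C$ for all $s\in S$. The map $T=\varphi_{\theta'}\psi_\theta$ is completely positive, and as $\varphi_{\theta'}\psi_{\theta'}=\mathrm{id}$,
\[
\|T(x_{\theta,s})-x_{\theta',s}\|=\bigl\|\varphi_{\theta'}\bigl(\psi_\theta(x_{\theta,s})-\psi_{\theta'}(x_{\theta',s})\bigr)\bigr\|\le\kappa_0\qquad(s\in S),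
\]
so $\theta=\theta'$. Thus $\theta\mapsto(\psi_\theta(x_{\theta,s}))_{s\in S}$ is injective on $I_C$, and distinct values are at distance greater than $\kappa_0/C$ in $A^S$ with the maximum norm. Since $A^S$ has density character at most $\mathfrak m$, $|I_C|\le\mathfrak m$, and so $|I|\le\mathfrak m$.
\end{proof}

\subsection{Rigidity}

Let $N$ be a normal subgroup of a countable group $G$. The pair $(G,N)$ has \emph{relative property~(T)} if every unitary representation of $G$ with almost invariant unit vectors has a nonzero $N$-invariant vector. We use that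
\[
(SL_2(\mathbb Z)\ltimes\mathbb Z^2,\ \mathbb Z^2)\quad\text{has relative property (T)}
\]
(Kazhdan, Margulis; see \cite{Burger}, \cite{Shalom}, \cite[\S4.2]{BHV}), in the following quantitative form.

\begin{lemma}\label{lem:quant}
If $(G,N)$ has relative property~\textup{(T)}, there are a finite $S_0\subset G$ and $\kappa>0$ such that, for every unitary representation $\rho$ of $G$, every unit vector $\eta$ and every $\delta>0$,
\[
\max_{s\in S_0}\|\rho(s)\eta-\eta\|\le\delta\ \Longrightarrow\ \sup_{h\in N}\|\rho(h)\eta-\eta\|\le2\delta/\kappa .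
\]
\end{lemma}

\begin{proof}
First, there are finite $S_0$ and $\kappa>0$ such that $\max_{S_0}\|\rho(s)\eta-\eta\|\ge\kappa\|\eta\|$ for every vector $\eta$ of every $\rho$ without nonzero $N$-invariant vectors. Otherwise, exhaust $G$ by finite sets $F_1\subset F_2\subset\cdots$ and choose $\rho_r$ without nonzero $N$-invariant vectors and unit vectors $\eta_r$ with $\max_{F_r}\|\rho_r(s)\eta_r-\eta_r\|<1/r$; then $\bigoplus_r\rho_r$ has almost invariant unit vectors but no nonzero $N$-invariant vector.

For arbitrary $\rho$ on $\mathcal H$, the subspace $\mathcal H^N$ of $N$-invariant vectors is $G$-invariant because $N$ is normal, and so is its complement. Decompose $\eta=\eta_0+\eta_1$ accordingly. Then $\kappa\|\eta_1\|\le\max_{S_0}\|\rho(s)\eta_1-\eta_1\|\le\max_{S_0}\|\rho(s)\eta-\eta\|\le\delta$, and for $h\in N$ we get $\|\rho(h)\eta-\eta\|=\|\rho(h)\eta_1-\eta_1\|\le2\|\eta_1\|\le2\delta/\kappa$.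
\end{proof}

Let $\Gamma=\Gamma_2$ and $B_\theta=B_\theta^{(2)}$. The parameter is carried by $Z$, and $Z$ consists of commutators of elements of
\[
U=\{M(1,u,0,0)\}\quad\text{and}\quad V=\{M(1,0,v,0)\}.
\]
So both subgroups must be controlled. By \eqref{eq:mult} and \eqref{eq:conj}, $G_U=\{M(g,u,0,0)\}$ and $G_V=\{M(g,0,v,0)\}$ are subgroups of $\Gamma$, the semidirect products of $SL_2(\mathbb Z)$ with $U$ and $V$, for the actions $u\mapsto ug^{-1}$ and $v\mapsto gv$. The second is the standard action, and the first becomes standard after transposing $u$ and applying the automorphism $g\mapsto(g^{T})^{-1}$. So both pairs $(G_U,U)$ and $(G_V,V)$ are isomorphic to $(SL_2(\mathbb Z)\ltimes\mathbb Z^2,\mathbb Z^2)$. Apply Lemma~\ref{lem:quant} to both, let $S\subset\Gamma$ be the union of the two finite sets and $\{e\}$, and let $\delta$ be one eighth of the smaller of the two constants $\kappa$. For every unitary representation $\rho$ of $\Gamma$ and every unit vector $\eta$, restricting $\rho$ to $G_U$ and to $G_V$ gives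
\begin{equation}\label{eq:rigid}
\max_{s\in S}\|\rho(s)\eta-\eta\|\le\delta\ \Longrightarrow\ \sup_{h\in U\cup V}\|\rho(h)\eta-\eta\|\le\tfrac14 .
\end{equation}

\begin{proposition}\label{prop:sep}
Let $\kappa_0=\min\{\frac12,\frac{\delta^2}8\}$. If $T\colon B_\theta\to B_{\theta'}$ is completely positive and $\|T(\pi_\theta(s))-\pi_{\theta'}(s)\|\le\kappa_0$ for all $s\in S$, then $\theta=\theta'$.
\end{proposition}

\begin{proof}
Let $f$ be the function of Lemma~\ref{lem:f}. It is positive definite, and this is where complete positivity is used. Also $|f(s)-1|\le\kappa_0$ for $s\in S$; since $e\in S$, $f(e)\ge\frac12$. Write $f(\gamma)/f(e)=\langle\rho(\gamma)\eta,\eta\rangle$ with $\rho$ unitary and $\|\eta\|=1$. For $s\in S$,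
\[
\|\rho(s)\eta-\eta\|^2=\frac{2\bigl(f(e)-\mathrm{Re}f(s)\bigr)}{f(e)}\le\frac{2\cdot2\kappa_0}{1/2}=8\kappa_0\le\delta^2 .
\]
So \eqref{eq:rigid} applies. For $c\ge1$ let $a=M(1,(c,0),0,0)\in U$ and $b=M(1,0,(1,0)^T,0)\in V$. By \eqref{eq:mult}, $ab=ba\,z^c$, so $z^c=a^{-1}b^{-1}ab$ and
\[
\|\rho(z^c)\eta-\eta\|\le4\cdot\tfrac14=1 .
\]
By Lemma~\ref{lem:f}(ii), $\langle\rho(z^c)\eta,\eta\rangle=f(z^c)/f(e)=\zeta^c$, hence $|1-\zeta^c|\le1$ for all $c\ge1$. By Lemma~\ref{lem:zeta}, $\zeta=1$, so $\theta=\theta'$.
\end{proof}

\begin{proof}[Proof of Theorem \textup{\ref{thm:main}}]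
Exactness is Proposition~\ref{prop:exact}. By Proposition~\ref{prop:sep} the algebras $B_\theta$ with $x_{\theta,s}=\pi_\theta(s)$ satisfy the hypothesis of Lemma~\ref{lem:count}. With $\mathfrak m=\aleph_0$ the lemma gives that the set in question is countable. It is therefore not all of $[0,1)$, and $A$ is not complementary universal.
\end{proof}

\section{Density character and simplicity}\label{sec:sharp}

\begin{proof}[Proof of Theorem \textup{\ref{thm:sharp}(a)}]
Let $A$ be complementary universal for the separable unital exact algebras. It is infinite-dimensional, as $B^{(2)}_\theta$ embeds in it linearly, so its density character $\mathfrak m$ is infinite. By Proposition~\ref{prop:sep} and Lemma~\ref{lem:count}, the set of $\theta$ for which $\mathrm{id}_{B^{(2)}_\theta}$ factors through $A$ has at most $\mathfrak m$ elements. It is all of $[0,1)$, so $\mathfrak m\ge2^{\aleph_0}$.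

To see that the value is attained, note that every separable unital $C^*$-algebra is a quotient of $C^*\mathbb F_\infty$ by a closed ideal. A separable metric space has at most $2^{\aleph_0}$ closed subsets, so there are at most $2^{\aleph_0}$ isomorphism classes of separable unital $C^*$-algebras. Apply Proposition~\ref{prop:sum} to a family containing exactly one representative of each class of separable unital exact algebras. The resulting $A$ is exact, complementary universal, and of density character at most $2^{\aleph_0}$.
\end{proof}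

For part (c) let $A_\theta$ be the universal $C^*$-algebra generated by unitaries $p,q$ with $pq=e^{2\pi i\theta}qp$. It is nuclear, and simple for irrational $\theta$.

\begin{proposition}\label{prop:simple}
Let $n=2$ and let $\theta$ be irrational. Then $N_\theta\cong A_\theta\otimes A_\theta$, every automorphism $\alpha_g$ with $1\ne g\in SL_2(\mathbb Z)$ is outer, and $B_\theta^{(2)}\cong N_\theta\rtimes_{\alpha,r}SL_2(\mathbb Z)$ is simple.
\end{proposition}

\begin{proof}
Let $a_i=M(1,e_i^T,0,0)$ and $b_j=M(1,0,e_j,0)$ for $i,j\in\{1,2\}$. With $z$ they generate $H_2(\mathbb Z)$, and $\pi_\theta(z)$ is a scalar, so $N_\theta$ is generated by the unitaries $\pi_\theta(a_i),\pi_\theta(b_j)$. By \eqref{eq:mult} the $a_i$ commute with each other, so do the $b_j$, and $a_ib_j=b_ja_iz^{\delta_{ij}}$. So $(\pi_\theta(a_1),\pi_\theta(b_1))$ and $(\pi_\theta(a_2),\pi_\theta(b_2))$ each satisfy the relation of $A_\theta$, and the members of one pair commute with those of the other. Since $A_\theta$ is nuclear, they define a homomorphism $A_\theta\otimes A_\theta\to N_\theta$,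 which is surjective. It is injective because $A_\theta\otimes A_\theta$ is simple.

For $x\in\mathbb Z^4=H_2(\mathbb Z)/Z$ choose a lift $h_x$ and put $W(x)=\pi_\theta(h_x)$. Since $\pi_\theta(Z)$ is scalar, products and adjoints of the $W(x)$ are given by addition and negation of indices up to scalars of modulus~$1$, and by \eqref{eq:conj} $\alpha_g(W(x))\in\mathbb T\,W(g\cdot x)$ with $g\cdot(u,v)=(ug^{-1},gv)$. The vectors $W(y)\xi_\theta$ form an orthonormal basis of the closed span $K_e$ of $N_\theta\xi_\theta$.

Suppose $\alpha_g=\mathrm{Ad}\,w$ with $g\ne1$ and $w\in N_\theta$ unitary. Let $w_y=\langle w\xi_\theta,W(y)\xi_\theta\rangle$, so $\sum_y|w_y|^2=1$. We compare coefficients in $wW(x)=\alpha_g(W(x))w$. By the trace property,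
\[
\bigl|\langle wW(x)\xi_\theta,W(y)\xi_\theta\rangle\bigr|=\bigl|\tau_\theta\bigl((W(y)W(x)^*)^*w\bigr)\bigr|=|w_{y-x}|,
\]
while
\[
\bigl|\langle\alpha_g(W(x))w\xi_\theta,W(y)\xi_\theta\rangle\bigr|=\bigl|\langle w\xi_\theta,\alpha_g(W(x))^*W(y)\xi_\theta\rangle\bigr|=|w_{y-g\cdot x}| .
\]
So $|w_{y}|=|w_{y+x-g\cdot x}|$ for all $x,y\in\mathbb Z^4$. As $g\ne1$, the set $\{x-g\cdot x:x\in\mathbb Z^4\}$ is a nonzero subgroup of $\mathbb Z^4$, hence infinite. Square summability forces all $w_y=0$, a contradiction.

So $\alpha$ is an outer action of a discrete group on a simple $C^*$-algebra, and the reduced crossed product is simple by \cite[Thm.~3.1]{Kishimoto}. The isomorphism with $B^{(2)}_\theta$ is Proposition~\ref{prop:exact}.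
\end{proof}

\begin{proof}[Proof of Theorem \textup{\ref{thm:sharp}(c)}]
Simplicity is Proposition~\ref{prop:simple}, and $\tau_\theta$ is a tracial state on $B_\theta^{(2)}$ by Lemma~\ref{lem:trace}. By Theorem~\ref{thm:main}, a separable $A$ fails for all but countably many of the uncountably many irrational~$\theta$.
\end{proof}

\section{Completely bounded factorizations}\label{sec:cb}

If $T$ is merely completely bounded, the function $f$ of Lemma~\ref{lem:f} need no longer be positive definite, and there is no vector $\eta$ to which relative property~(T) could be applied. What remains is the factorization $f(s^{-1}t)=\langle P(t),Q(s)\rangle$. The plan is to make $f$ as symmetric as possible without losing this factorization, the closeness to $1$, or the behavior on the center: first pass from $\Gamma_3$ to the Lie group $\Gamma_3(\mathbb R)$, then average over $SL_3(\mathbb R)$ on both sides. A function so averaged turns out to be constant on the Heisenberg group, hence takes the same value at $z$ as at $e$, which is incompatible with $\zeta\ne1$. The step that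 needs a strong input is the averaging: if functions converge to $1$ only pointwise, their averages must still converge to $1$. A special property of $SL_3(\mathbb R)$ ensures this, and for this reason we now take $n=3$.

\subsection{Herz--Schur functions}

For a group $G$ and $D\ge0$ let $HS_D(G)$ be the set of functions $F\colon G\to\mathbb C$ for which there are a Hilbert space $\mathcal H$ and maps $P,Q\colon G\to\mathcal H$ with
\[
F(s^{-1}t)=\langle P(t),Q(s)\rangle\quad(s,t\in G),\qquad \sup\|P\|\cdot\sup\|Q\|\le D .
\]
Rescaling, we may take $\sup\|P\|,\sup\|Q\|\le D^{1/2}$. The following are immediate.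
\begin{itemize}
\item If $F\in HS_D(G)$, then $|F|\le D$; restrictions of $F$ to subgroups are in $HS_D$; and translates of $F$ are in $HS_D(G)$, since $F(xs^{-1}ty)=\langle P(ty),Q(sx^{-1})\rangle$.
\item $HS_D(G)$ is convex: for a convex combination $\sum_ic_iF_i$ use $\bigoplus_ic_i^{1/2}P_i$ and $\bigoplus_ic_i^{1/2}Q_i$ with rescaled $P_i,Q_i$.
\item $HS_D(G)$ is closed under pointwise limits of nets: use an ultraproduct of the Hilbert spaces and of the rescaled maps.
\end{itemize}

For a second countable locally compact group $G$ let $M_0A(G)$ be the space of continuous functions lying in some $HS_D(G)$, with $\|F\|_{M_0A}$ the least such $D$. By results of Bo\.zejko--Fendler, Gilbert and Jolissaint, this is the space of completely bounded multipliers of the Fourier algebra, with its norm. We use three facts.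
\begin{enumerate}
\item[(F1)] \cite{dCH} $M_0A(G)$ is the dual of the completion $Q(G)$ of $L^1(G)$ in the norm $\|k\|=\sup\{|\int Fk|:\|F\|_{M_0A}\le1\}$.
\item[(F2)] \cite{dCH} If $G$ is amenable, $M_0A(G)=B(G)$, the space of coefficients $\langle\pi(\cdot)\eta,\xi\rangle$ of strongly continuous unitary representations, normed by the infimum of $\|\eta\|\|\xi\|$ over all such expressions.
\item[(F3)] \cite{HKL} Let $L=SL_3(\mathbb R)$. On $M_0A(L)$ there is a unique left invariant mean $m$, that is, a linear functional with $m(1)=1$, $|m(\varphi)|\le\|\varphi\|_\infty$ and $m(\varphi(l_0\,\cdot))=m(\varphi)$; and $m$ is weak$^*$ continuous, i.e.\ $m\in Q(L)$ (property~(T$^*$)).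
\end{enumerate}
The mean is also right invariant: for $l_0\in L$, $\varphi\mapsto m(\varphi(\cdot\,l_0))$ is again a left invariant mean, so it equals $m$. Weak$^*$ continuity will be used in this form:

\begin{lemma}\label{lem:bdd}
Let $(\varphi_r)$ be a sequence in $M_0A(L)$ with $\sup_r\|\varphi_r\|_{M_0A}<\infty$, and let $\varphi\in M_0A(L)$. If $\varphi_r\to\varphi$ pointwise, then $m(\varphi_r)\to m(\varphi)$.
\end{lemma}

\begin{proof}
Given $\varepsilon>0$, as $L^1(L)$ is dense in $Q(L)$, there is $k\in L^1(L)$ with $|m(\psi)-\int\psi k|\le\varepsilon\|\psi\|_{M_0A}$ for all $\psi\in M_0A(L)$. Since $|\varphi_r|\le\|\varphi_r\|_{M_0A}$, dominated convergence gives $\int\varphi_rk\to\int\varphi k$. So $\limsup_r|m(\varphi_r)-m(\varphi)|\le\varepsilon(\sup_r\|\varphi_r\|_{M_0A}+\|\varphi\|_{M_0A})$.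
\end{proof}

From here on $L=SL_3(\mathbb R)$, $H=H_3(\mathbb R)$, $G=\Gamma_3(\mathbb R)=L\ltimes H$, $\Gamma=\Gamma_3$ and $\Lambda=SL_3(\mathbb Z)$.

\subsection{Induction from $\Gamma$ to $G$}

In coordinates $(u,v,c)$, Haar measure $dh$ of $H$ is Lebesgue measure on $\mathbb R^7$, and by \eqref{eq:conj} conjugation by $L$ preserves it. Let $dl$ be Haar measure of the unimodular group $L$. Then, writing $g=lh$, the measure $dl\,dh$ on $G$ is invariant under left and right translations: for instance $h_0lh=l(l^{-1}h_0l)h$ and $lhl_0=ll_0(l_0^{-1}hl_0)$. In particular $G$ is unimodular. Let $\Omega_L\subset L$ be a Borel set with $L=\bigsqcup_{\lambda\in\Lambda}\Omega_L\lambda$, of finite measure because $\Lambda$ is a lattice in $L$, and let $\Omega_H=[0,1)^7\subset H$. By \eqref{eq:mult}, $H=\bigsqcup_{h\in H_3(\mathbb Z)}\Omega_Hh$: adjust $u$ and $v$ by integers first, then $c$. Put $\Omega=\Omega_L\Omega_H$. Then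
\[
G=\bigsqcup_{\gamma\in\Gamma}\Omega\gamma .
\]
Indeed, if $g=lh$ and $l=\omega_L\lambda$, then $g=\omega_L(\lambda h\lambda^{-1})\lambda$, and $\lambda h\lambda^{-1}=\omega_Hh'$ with $h'\in H_3(\mathbb Z)$, so $g=\omega_L\omega_H\cdot h'\lambda$; each choice is unique. Normalize Haar measure $\mu$ of $G$ so that $\mu(\Omega)=1$.

For $g\in G$ and $\omega\in\Omega$ write $g\omega=(g\cdot\omega)\,\alpha(g,\omega)$ with $g\cdot\omega\in\Omega$ and $\alpha(g,\omega)\in\Gamma$. Then $\omega\mapsto g\cdot\omega$ is a bijection of $\Omega$ with inverse $\omega\mapsto g^{-1}\cdot\omega$. It preserves $\mu|_\Omega$, since on the set $\{\omega:\alpha(g,\omega)=\gamma\}=\Omega\cap g^{-1}\Omega\gamma$ it is $\omega\mapsto g\omega\gamma^{-1}$. Moreover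
\begin{equation}\label{eq:cocycle}
\alpha(gh,\omega)=\alpha(g,h\cdot\omega)\,\alpha(h,\omega)\qquad(g,h\in G).
\end{equation}

\begin{lemma}\label{lem:ind}
For $f\in HS_D(\Gamma)$ put
\[
\hat f(g)=\int_\Omega f(\alpha(g,\omega))\,d\mu(\omega)=\sum_{\gamma\in\Gamma}f(\gamma)\,\mu(\Omega\cap g^{-1}\Omega\gamma),\qquad g\in G .
\]
Then $\hat f\in M_0A(G)$ with $\|\hat f\|_{M_0A}\le D$. If $f(\gamma z)=\zeta f(\gamma)$ for all $\gamma$, then $\hat f(gz)=\zeta\hat f(g)$ for all $g$. If $f_k\in HS_D(\Gamma)$ and $f_k\to1$ pointwise, then $\hat f_k\to1$ pointwise.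
\end{lemma}

\begin{proof}
\emph{Continuity.} Since $\Omega\gamma$ has finite measure and translation is continuous in $L^1(G)$, the functions $g\mapsto\mu(\Omega\cap g^{-1}\Omega\gamma)$ are continuous. They are nonnegative with sum $\mu(\Omega)=1$, so by Dini's theorem the sum converges uniformly on compact sets. As $f$ is bounded, $\hat f$ is continuous.

\emph{Norm.} Let $f(s^{-1}t)=\langle P(t),Q(s)\rangle$ on $\Gamma$. Substitute $\omega=t^{-1}\cdot\omega'$ in the integral for $\hat f(s^{-1}t)$. By \eqref{eq:cocycle}, $\alpha(s^{-1},\omega')=\alpha(s^{-1}t,t^{-1}\cdot\omega')\,\alpha(t^{-1},\omega')$, so $\alpha(s^{-1}t,t^{-1}\cdot\omega')=\alpha(s^{-1},\omega')\,\alpha(t^{-1},\omega')^{-1}$ and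
\[
\hat f(s^{-1}t)=\int_\Omega\bigl\langle P(\alpha(t^{-1},\omega')^{-1}),\,Q(\alpha(s^{-1},\omega')^{-1})\bigr\rangle\,d\mu(\omega').
\]
This is the inner product in $L^2(\Omega;\mathcal H)$ of $\hat P(t)=P(\alpha(t^{-1},\cdot)^{-1})$ and $\hat Q(s)=Q(\alpha(s^{-1},\cdot)^{-1})$, which take countably many values on Borel sets. As $\mu(\Omega)=1$, $\sup\|\hat P\|\sup\|\hat Q\|\le D$.

\emph{Center.} As $z$ is central in $G$, $gz\omega=g\omega z$, so $\alpha(gz,\omega)=\alpha(g,\omega)z$.

\emph{Convergence.} $|f_k|\le D$, so dominated convergence applies.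
\end{proof}

\subsection{Averaging over $L$}

\begin{lemma}\label{lem:avg}
For $F\in M_0A(G)$ with $\|F\|_{M_0A}\le D$ put
\[
F^{1}(h)=m\bigl(l\mapsto F(lh)\bigr),\qquad F^{2}(g)=m\bigl(l\mapsto F^1(gl)\bigr)\qquad(h,g\in G).
\]
Then $F^2\in M_0A(G)$, $\|F^2\|_{M_0A}\le D$, and $F^2(lgl')=F^2(g)$ for $l,l'\in L$. If $F(gz)=\zeta F(g)$ for all $g$, then $F^2(gz)=\zeta F^2(g)$ for all $g$. If $(F_k)$ is a sequence in $M_0A(G)$ with $\|F_k\|_{M_0A}\le D$ and $F_k\to1$ pointwise, then $F_k^2\to1$ pointwise.
\end{lemma}

\begin{proof}
The function $l\mapsto F(lh)$ is a translate of $F$ restricted to $L$, so it lies in $M_0A(L)$ with norm at most $D$, and $F^1$ is defined. If $h_r\to h$ in $G$, then $F(lh_r)\to F(lh)$ for each $l$, so $F^1(h_r)\to F^1(h)$ by Lemma~\ref{lem:bdd}. As $G$ is metrizable, $F^1$ is continuous.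

To see $F^1\in HS_D(G)$, extend $m$ by Hahn--Banach to a functional of norm $1$ on $C_b(L)$. It takes the value $1$ at $1$, so it is a mean, and is a weak$^*$ limit of a net of finitely supported probability measures $p_r$. Hence $F^1(h)=\lim_r\sum_lp_r(l)F(lh)$ for every $h$: the function $F^1$ is a pointwise limit of convex combinations of translates of $F$. So $F^1\in M_0A(G)$ with norm at most $D$. The same two arguments with $F^1$ and right translations show that $F^2$ is defined and in $M_0A(G)$ with norm at most $D$.

Right invariance of $m$ gives $F^1(l_0h)=m(l\mapsto F(ll_0h))=F^1(h)$, so $F^1$, and therefore $F^2$, is left $L$-invariant. Left invariance of $m$ gives $F^2(gl_0)=m(l\mapsto F^1(gl_0l))=F^2(g)$. As $z$ is central, the relation $F(gz)=\zeta F(g)$ passes to $F^1$ and to $F^2$. Finally, let $F_k\to1$ pointwise. By Lemma~\ref{lem:bdd}, $F_k^1(h)\to m(1)=1$ for every $h\in G$. So the functions $l\mapsto F_k^1(gl)$ tend to $1$ pointwise with norms at most $D$, and Lemma~\ref{lem:bdd} gives $F_k^2(g)\to1$.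
\end{proof}

\subsection{Bi-invariant functions are constant on $H$}

The idea is that $L$ can conjugate elements $x$ of $H$ toward $e$, while bi-invariance makes the size of the difference between $F|_H$ and its translate by $x$ unchanged under this conjugation. Since translation is norm continuous in $B(H)$, the difference vanishes.

\begin{lemma}\label{lem:const}
If $F\in M_0A(G)$ satisfies $F(lgl')=F(g)$ for all $g\in G$ and $l,l'\in L$, then $F$ is constant on $H$.
\end{lemma}

\begin{proof}
The restriction $F|_H$ lies in $M_0A(H)$. Since $H$ is nilpotent, hence amenable, $M_0A(H)=B(H)$ by (F2). For $x\in H$ let $F_x(h)=F(hx)$, $h\in H$. If $F|_H=\langle\pi(\cdot)\eta,\xi\rangle$, then $F_x-F|_H=\langle\pi(\cdot)(\pi(x)\eta-\eta),\xi\rangle$, so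
\begin{equation}\label{eq:normcont}
\|F_x-F|_H\|_{B(H)}\le\|\pi(x)\eta-\eta\|\,\|\xi\|\to0\qquad\text{as }x\to e .
\end{equation}
On the other hand, for $l\in L$ composition with the automorphism $h\mapsto lhl^{-1}$ of $H$ is isometric on $B(H)$. It fixes $F|_H$ by bi-invariance, and
\[
F_x(lhl^{-1})=F(lhl^{-1}x)=F\bigl(l\,(h\,l^{-1}xl)\,l^{-1}\bigr)=F(h\,l^{-1}xl)=F_{l^{-1}xl}(h).
\]
Therefore
\begin{equation}\label{eq:mautner}
\|F_x-F|_H\|_{B(H)}=\|F_{l^{-1}xl}-F|_H\|_{B(H)}\qquad(l\in L).
\end{equation}

Let $x=M(1,u,0,0)$ with $u\ne0$. Choose $g\in SL_3(\mathbb R)$ with first row $u$ and put $l_r=g^{-1}\mathrm{diag}(\frac1r,r,1)g$ for $r\ge1$. By \eqref{eq:conj}, $l_r^{-1}xl_r=M(1,ul_r,0,0)=M(1,\frac1ru,0,0)\to e$ as $r\to\infty$. Let $x=M(1,0,v,0)$ with $v\ne0$. Choose $g\in SL_3(\mathbb R)$ with first column $v$ and put $l_r=g\,\mathrm{diag}(r,\frac1r,1)g^{-1}$; then $l_r^{-1}xl_r=M(1,0,l_r^{-1}v,0)=M(1,0,\frac1rv,0)\to e$. In both cases \eqref{eq:mautner} and \eqref{eq:normcont} give $F_x=F|_H$, that is, $F(hx)=F(h)$ for all $h\in H$. These $x$ generate $H$,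 since by \eqref{eq:mult} their commutators include all $M(1,0,0,c)$. So $F$ is constant on $H$.
\end{proof}

This lemma is one reason for passing to real groups: in $\Gamma$, which is discrete, the conjugates of an element $x\ne e$ cannot converge to $e$.

\subsection{Proof of Theorem \ref{thm:cb}}

\begin{proof}[Proof of Theorem \textup{\ref{thm:cb}}]
Exactness is Proposition~\ref{prop:exact}. Write $B_\theta=B_\theta^{(3)}$ and suppose that for some separable operator space $E$ the set in the theorem is uncountable. Then there is $C\in\mathbb N$ such that the set $I_C$ of those $\theta$ with factorizations $\varphi_\theta\psi_\theta=\mathrm{id}$ through $E$ satisfying $\|\psi_\theta\|_{cb},\|\varphi_\theta\|_{cb}\le C$ is uncountable. Let $S_1\subset S_2\subset\cdots$ be finite sets with union $\Gamma$. As $E^{S_k}$ is separable and $I_C$ is uncountable, there are $\theta_k\ne\theta_k'$ in $I_C$ with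
\[
\|\psi_{\theta_k}(\pi_{\theta_k}(\gamma))-\psi_{\theta'_k}(\pi_{\theta'_k}(\gamma))\|<\tfrac1k\qquad(\gamma\in S_k).
\]
Put $T_k=\varphi_{\theta_k'}\psi_{\theta_k}\colon B_{\theta_k}\to B_{\theta_k'}$. Then $\|T_k\|_{cb}\le D:=C^2$. Applying $\varphi_{\theta_k'}$ to the difference above, and using $\varphi_{\theta'_k}\psi_{\theta'_k}=\mathrm{id}$, we get $\|T_k(\pi_{\theta_k}(\gamma))-\pi_{\theta_k'}(\gamma)\|\le C/k$ for $\gamma\in S_k$. By Lemma~\ref{lem:f} the functions $f_k$ of the maps $T_k$ satisfy
\[
f_k\in HS_D(\Gamma),\qquad f_k\to1\ \text{pointwise},\qquad f_k(\gamma z)=\zeta_kf_k(\gamma)\ \text{ with }\ \zeta_k=e^{2\pi i(\theta_k-\theta_k')}\ne1 .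
\]
These relations are not yet contradictory: $f_k\to1$ and $f_k(z)=\zeta_kf_k(e)$ imply only that $\zeta_k\to1$.

Let $F_k=\hat f_k$ and form $F_k^2$ as in Lemma~\ref{lem:avg}. By Lemmas~\ref{lem:ind} and \ref{lem:avg}, $F_k^2$ is a bi-$L$-invariant element of $M_0A(G)$,
\[
F_k^2(e)\to1,\qquad F_k^2(z)=\zeta_kF_k^2(e).
\]
By Lemma~\ref{lem:const}, $F_k^2(z)=F_k^2(e)$, because $z\in H$. As $\zeta_k\ne1$, $F_k^2(e)=0$ for all $k$, which contradicts $F_k^2(e)\to1$.
\end{proof}

\begin{thebibliography}{99}

\bibitem{BHV} Bekka, de la Harpe, Valette, \emph{Kazhdan's Property (T)}.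

\bibitem{BO} Brown, Ozawa, \emph{$C^*$-Algebras and Finite-Dimensional Approximations}.

\bibitem{Burger} Burger, Crelle, 1991.

\bibitem{dCH} de Canni\`ere, Haagerup, 1985.

\bibitem{GHW} Guentner, Higson, Weinberger, Publ. IH\'ES 101 (2005).

\bibitem{HKL} Haagerup, Knudby, de Laat, Ann. Sci. \'ENS 49 (2016).

\bibitem{KW} Kirchberg, Wassermann, 1999.

\bibitem{Kishimoto} Kishimoto, Comm. Math. Phys. 81 (1981).

\bibitem{Ozawa} Narutaka Ozawa, \emph{There is no separable universal II$_1$-factor}, arXiv:math/0210411 (2002).

\bibitem{Shalom} Shalom, Publ. IH\'ES, 1999.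

\end{thebibliography}

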